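\title{A planar domain on which polynomials are not dense in $A^\infty$}

\begin{abstract}
Let $A^\infty(\Omega)$ be the space of holomorphic functions on a planar domain $\Omega$ all of whose derivatives extend continuously to $\overline\Omega$. We construct a bounded domain $\Omega$, equal to the interior of its closure and with $\mathbb C\setminus\overline\Omega$ connected, for which polynomials are not dense in $A^\infty(\Omega)$. The boundary of $\Omega$ contains the segment $I=[0,1]$, and the fundamental theorem of calculus fails on $I$ in the strongest sense: every continuous function on $I$ vanishing at $0$ has the form $f(x)-f(0)-\int_0^x f'(t)\,dt$ with $f\in A^\infty(\Omega)$. The domain consists of a room and infinitely many thin corridors that pass through double spirals with very many turns. The functions are built from an iterated integral that changes by a multiple of the number of turns across a double spiral while its derivatives stay bounded. We also show that, when distances along paths in $\overline\Omega$ are bounded, the failure of the fundamental theorem of calculus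 along paths in $\overline\Omega$ is the only obstruction to polynomial approximation.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Omega\subset\mathbb C$ be a domain, that is, a connected open set. For $r\in\{0,1,2,\dots\}\cup\{\infty\}$ let $A^r(\Omega)$ be the space of holomorphic functions $f$ on $\Omega$ such that $f^{(l)}$ extends continuously to $\overline\Omega$ for every integer $l$ with $0\le l\le r$ (for every $l\ge0$ if $r=\infty$). We denote the extensions by the same symbols $f^{(l)}$. The topology of $A^r(\Omega)$ is given by the seminorms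
\[
\sup\{|f^{(l)}(z)|: z\in\overline\Omega,\ |z|\le n\},\qquad n=1,2,\dots,
\]
with $l$ in the same range. When $\Omega$ is bounded these coincide with $\sup_{\overline\Omega}|f^{(l)}|$ for large $n$, and convergence in $A^r(\Omega)$ is uniform convergence on $\overline\Omega$ of the functions and of their derivatives up to order $r$. Let $X^r(\Omega)$ be the closure of the polynomials in $A^r(\Omega)$. We ask when $X^\infty(\Omega)=A^\infty(\Omega)$, under the \emph{standing assumptions}
\begin{equation}\label{eq:standing}
\operatorname{int}\overline\Omega=\Omega,\qquad [\mathbb C\setminus\overline\Omega]\cup\{\infty\}\ \text{ is connected in the sphere }\mathbb C\cup\{\infty\}.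
\end{equation}

To see what these assumptions do, let $\Omega$ be bounded and $K=\overline\Omega$. A uniform limit of polynomials on $K$ is holomorphic in $\operatorname{int}K$; the first assumption says that this asks nothing more of a function than membership in $A^r(\Omega)$ already does. The second assumption is equivalent to the connectedness of $\mathbb C\setminus K$: a connected open subset of the sphere stays connected when a point is removed, and conversely $\infty$ is a limit point of $\mathbb C\setminus K$. It cannot be dropped. If $\mathbb C\setminus K$ has a bounded component $V$ and $a\in V$, then $1/(z-a)\in A^\infty(\Omega)$; if polynomials $p_k$ converged to it uniformly on $K\supset\partial V$, the maximum principle would give $(z-a)p_k\to1$ on $V$, which is false at $z=a$.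

The simplest cases suggest that \eqref{eq:standing} might suffice. On the unit disc, the dilates $f(tz)$ have derivatives $t^lf^{(l)}(tz)\to f^{(l)}(z)$ uniformly as $t\uparrow1$, and each dilate is the limit in $A^\infty$ of its Taylor polynomials. For $r=0$ and every bounded domain satisfying \eqref{eq:standing}, the equality $X^0(\Omega)=A^0(\Omega)$ is the following theorem applied to $K=\overline\Omega$.

\medskip
\noindent\textbf{Mergelyan's theorem.} \emph{If $K\subset\mathbb C$ is compact and $\mathbb C\setminus K$ is connected, then every function continuous on $K$ and holomorphic in $\operatorname{int}K$ is a uniform limit on $K$ of polynomials.}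
\medskip

For $r=\infty$ the following is known: if $\Omega$ satisfies \eqref{eq:standing} and there is $L<\infty$ such that every two points of $\Omega$ can be joined in $\Omega$ by a path of length at most $L$, then $X^\infty(\Omega)=A^\infty(\Omega)$. A short argument is recalled in Remark~\ref{rem:known}: one approximates a high derivative by Mergelyan's theorem and integrates, and the bound on lengths controls the error of each integration. Since Mergelyan's theorem needs no metric condition at all, one may hope that the bound on lengths serves only this particular proof. The question, which we take from Gauthier and Nestoridis \cite{GN}, is: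

\begin{quote}
\emph{Does $X^\infty(\Omega)=A^\infty(\Omega)$ hold for every planar domain $\Omega$ satisfying \eqref{eq:standing}?}
\end{quote}

The answer is no. Throughout, $I=[0,1]\subset\mathbb R$, and $C_0(I)$ is the space of continuous functions $\varphi\colon I\to\mathbb C$ with $\varphi(0)=0$, with the supremum norm.

\begin{theorem}\label{thm:main}
There is a bounded domain $\Omega$ satisfying \eqref{eq:standing}, with $I\subset\partial\Omega$, such that for every $\varphi\in C_0(I)$ there is $f\in A^\infty(\Omega)$ with
\[
f(x)-f(0)-\int_0^x f'(t)\,dt=\varphi(x)\qquad(x\in I).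
\]
In particular $X^\infty(\Omega)\ne A^\infty(\Omega)$.
\end{theorem}

The left-hand side vanishes for polynomials and for their limits. It measures how far the boundary values of $f'$ are from being the derivative along $I$ of the boundary values of $f$. The same quantity makes sense for each pair of consecutive derivatives: for $g\in A^r(\Omega)$ and $l<r$ define the $l$-th \emph{defect} $D_lg\in C_0(I)$ by
\[
D_lg(x)=g^{(l)}(x)-g^{(l)}(0)-\int_0^xg^{(l+1)}(t)\,dt,\qquad x\in I.
\]

\begin{theorem}\label{thm:strong}
Let $\Omega$ be the domain constructed for Theorem~\ref{thm:main}.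
\begin{itemize}
\item[(a)] For all $m\ge0$ and $d_0,\dots,d_m\in C_0(I)$ there is $g\in A^\infty(\Omega)$ with $D_lg=d_l$ for $l\le m$ and $D_lg=0$ for $l>m$.
\item[(b)] $D_l=0$ on $X^r(\Omega)$ for $l<r$. For finite $r\ge1$ the map $(D_0,\dots,D_{r-1})\colon A^r(\Omega)\to C_0(I)^r$ is onto. For $r=\infty$ the map $(D_l)_{l\ge0}$ has dense range in $C_0(I)^{\mathbb N}$ with the product topology. Hence $X^r(\Omega)$ has infinite codimension in $A^r(\Omega)$ for every $1\le r\le\infty$, while $X^0(\Omega)=A^0(\Omega)$.
\item[(c)] Rational functions with poles off $\overline\Omega$, and more generally functions in $A^r(\Omega)$ that extend to a function of class $C^1$ in the real sense near $\overline\Omega$, are not dense in $A^r(\Omega)$ for $1\le r\le\infty$.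
\end{itemize}
\end{theorem}

The defects along $I$ are an instance of a general obstruction, which under a length condition on $\overline\Omega$ is the only one.

\begin{theorem}\label{thm:positive}
Let $\Omega$ be a bounded domain satisfying \eqref{eq:standing}, let $K=\overline\Omega$, and let $f\in A^\infty(\Omega)$. Consider the condition
\begin{equation}\label{eq:ftc}
f^{(l)}(b)-f^{(l)}(a)=\int_\gamma f^{(l+1)}\,dz
\end{equation}
for every $l\ge0$ and every rectifiable path $\gamma$ in $K$ from $a$ to $b$.
\begin{itemize}
\item[(i)] If $f\in X^\infty(\Omega)$, then \eqref{eq:ftc} holds.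
\item[(ii)] If there is $L<\infty$ such that every two points of $K$ can be joined in $K$ by a path of length at most $L$, then \eqref{eq:ftc} implies $f\in X^\infty(\Omega)$.
\end{itemize}
\end{theorem}

We prove Theorem~\ref{thm:positive} first, in Section~\ref{sec:paths}, since it shows what a counterexample has to achieve. Section~\ref{sec:idea} contains the analytic idea in a model case, Section~\ref{sec:domain} the construction of the domain, and Section~\ref{sec:steps} the building blocks, which are summed in Section~\ref{sec:sum} to give Theorem~\ref{thm:main}. Theorem~\ref{thm:strong} follows in Section~\ref{sec:defects}.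

\section{Integration along paths in the closure}\label{sec:paths}

For a rectifiable path $\gamma$ from $a$ to $b$ and a function $g$ continuous on its image, $\int_\gamma g\,dz$ is a Riemann--Stieltjes integral. We use two standard facts: $|\int_\gamma g\,dz|\le\operatorname{length}(\gamma)\sup_\gamma|g|$, and $\int_\gamma G'\,dz=G(b)-G(a)$ if $G$ is holomorphic in a neighborhood of the image of $\gamma$. By the second fact, \eqref{eq:ftc} holds for polynomials along all rectifiable paths, and for all $f\in A^\infty(\Omega)$ along paths that stay in $\Omega$. The condition has content only for paths that meet $\partial\Omega$.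

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
(i) Fix $l$ and $\gamma$. The difference of the two sides of \eqref{eq:ftc} is a linear functional of $f$ bounded by $2\sup_K|f^{(l)}|+\operatorname{length}(\gamma)\sup_K|f^{(l+1)}|$. It is continuous on $A^\infty(\Omega)$ and vanishes on polynomials, hence on $X^\infty(\Omega)$.

(ii) Let $m\ge0$, $\varepsilon>0$ and $z_0\in K$. By \eqref{eq:standing}, $\mathbb C\setminus K$ is connected and $f^{(m)}$ is holomorphic in $\operatorname{int}K=\Omega$, so Mergelyan's theorem gives a polynomial $p_m$ with $\sup_K|p_m-f^{(m)}|<\varepsilon$. For $l=m,\dots,1$ let $p_{l-1}$ be the polynomial with $p_{l-1}'=p_l$ and $p_{l-1}(z_0)=f^{(l-1)}(z_0)$. Given $z\in K$, let $\gamma$ be a path in $K$ from $z_0$ to $z$ of length at most $L$. By \eqref{eq:ftc} for $f$ and for $p_{l-1}$,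
\[
|p_{l-1}(z)-f^{(l-1)}(z)|=\Big|\int_\gamma(p_l-f^{(l)})\,d\zeta\Big|\le L\sup_K|p_l-f^{(l)}|.
\]
Thus $p=p_0$ satisfies $p^{(l)}=p_l$ and $\sup_K|p^{(l)}-f^{(l)}|\le\max(1,L)^m\varepsilon$ for $0\le l\le m$. Since $m$ and $\varepsilon$ are arbitrary, $f\in X^\infty(\Omega)$.
\end{proof}

\begin{remark}\label{rem:known}
Suppose that every two points of $\Omega$ can be joined in $\Omega$ by a path of length at most $L$. Then $\Omega$ is bounded, and the proof of (ii) can be run with $z_0,z\in\Omega$ and $\gamma$ in $\Omega$, where \eqref{eq:ftc} is automatic; the estimates pass from $\Omega$ to $K$ by continuity. This is the known result quoted in Section~\ref{sec:intro}.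
\end{remark}

\section{An iterated integral on a double spiral}\label{sec:idea}

By Theorem~\ref{thm:positive}(i), it is enough to find $\Omega$ with $I\subset\partial\Omega$ and $f\in A^\infty(\Omega)$ with $D_0f\ne0$; think of $f(x)\approx x$ and $f'(x)\approx0$ on $I$. Boundary values are limits from inside, so on parts of $\Omega$ close to $I$ we need $f(z)\approx\operatorname{Re}z$ and $f'(z)\approx0$. We take these parts to be corridors running above $I$ at heights about $2^{-n}$. Inside a corridor the fundamental theorem of calculus holds, so the corridor has to be very long. We split the climb of $f$ along the $n$-th corridor into $2^n$ small steps. Each step is made in a square of side $2^{-n}$ by a \emph{step function}: a function in $A^\infty(\Omega)$ that is close to $1$ on the part of the corridor beyond the square, close to $0$ on the rest of $\overline\Omega$ outside the square, and has tiny derivatives of all orders.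

A spiral lets a function climb at no cost in its derivatives. Along the curve $\zeta=(1+\frac\theta{2\pi N})e^{i\theta}$, $0\le\theta\le2\pi N$, the function $\frac1{2\pi iN}\log\zeta$ with $\operatorname{Im}\log\zeta=\theta$ goes from $0$ to $1+\frac{\log2}{2\pi iN}$, and its $k$-th derivative is at most $\frac{(k-1)!}{2\pi N}$ in modulus. But a corridor has to go on to the next step and may not cross itself. If it winds in, it must wind out again between its own turns, in the opposite sense, and the logarithm loses on one half what it gained on the other.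

The situation is visible on a degenerate double spiral. Let $\Gamma_N$ be the path that starts at $-1$, runs $N$ times clockwise around the unit circle, crosses the diameter from $-1$ to $1$, and runs $N$ times counterclockwise around the unit circle. If $g$ is holomorphic near the circle and the diameter, then
\[
\int_{\Gamma_N}g\,d\zeta=-N\oint_{|\zeta|=1}g\,d\zeta+\int_{-1}^1g\,d\zeta+N\oint_{|\zeta|=1}g\,d\zeta=\int_{-1}^1g\,d\zeta,
\]
which does not depend on $N$. So the derivative $g$ of the function we want cannot be single-valued near $\Gamma_N$: it must be one function on the way in and another on the way out, yet take only boundedly many branches. The remedy is a factor that returns to itself after a full turn around the circle but changes branch on the diameter. It has branch points on both sides of the diameter.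

Let $\alpha=i/2$, let $\sigma=[-\alpha,\alpha]$ be the vertical slit, and write $\zeta=u+iv$. Let $\operatorname{Log}$ be the principal logarithm, holomorphic on $\mathbb C\setminus(-\infty,0]$ with imaginary part in $(-\pi,\pi)$. For $\zeta\ne-\alpha$ the quotient $\frac{\zeta-\alpha}{\zeta+\alpha}$ equals $t\le0$ exactly when $\zeta=\alpha\frac{1+t}{1-t}$, and these points fill $\sigma\setminus\{-\alpha\}$. So
\[
\lambda(\zeta)=\operatorname{Log}\frac{\zeta-\alpha}{\zeta+\alpha}
\]
is holomorphic on $\mathbb C\setminus\sigma$, and $\lambda(\zeta)=\operatorname{Log}\big(1-\frac{2\alpha}{\zeta+\alpha}\big)=O(|\zeta|^{-1})$ at infinity. Let $W=\{|v|<\frac14\}$, a horizontal strip passing between $\alpha$ and $-\alpha$, and let $W^-=W\cap\{u<0\}$, $W^+=W\cap\{u>0\}$. On $W$ we have $\operatorname{Im}(\zeta-\alpha)<0<\operatorname{Im}(\zeta+\alpha)$, so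
\[
\mu(\zeta)=\operatorname{Log}(\zeta-\alpha)-\operatorname{Log}(\zeta+\alpha)+2\pi i
\]
is holomorphic on $W$, with $0<\operatorname{Im}\mu<2\pi$.

\begin{lemma}\label{lem:switch}
\begin{itemize}
\item[(a)] There is a holomorphic function $\Lambda$ on $\mathbb C\setminus\sigma$ with $\Lambda'=\lambda/(\zeta-\alpha)$ and $\Lambda(\zeta)\to0$ as $\zeta\to\infty$. It is bounded on $\{|\zeta|\ge\frac78\}$.
\item[(b)] $\mu=\lambda$ on $W^-$ and $\mu=\lambda+2\pi i$ on $W^+$.
\item[(c)] There are a holomorphic function $\Phi$ on $W$ with $\Phi'=\mu/(\zeta-\alpha)$ and a constant $\kappa$ such that $\Phi=\Lambda$ on $W^-$ and $\Phi=\Lambda+2\pi i\operatorname{Log}(\zeta-\alpha)+\kappa$ on $W^+$.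
\end{itemize}
\end{lemma}

\begin{proof}
(a) The function $g=\lambda/(\zeta-\alpha)$ is $O(|\zeta|^{-2})$ at infinity, so its Laurent series in $|\zeta|>\frac12$ is $\sum_{k\ge2}b_k\zeta^{-k}$ and $\oint_{|\zeta|=1}g\,d\zeta=0$. A closed curve in $\mathbb C\setminus\sigma$ has the same winding number about all points of $\sigma$, so by Cauchy's theorem the integral of $g$ over it is an integer multiple of $\oint_{|\zeta|=1}g\,d\zeta$. Hence $g$ has a primitive on $\mathbb C\setminus\sigma$; we choose the one equal to $-\sum_{k\ge2}\frac{b_k}{k-1}\zeta^{1-k}$ in $|\zeta|>\frac12$. It is continuous on $\{|\zeta|\ge\frac78\}$ and tends to $0$ at infinity, so it is bounded there.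

(b) On $W^\pm$ we have $e^\mu=e^\lambda$, so $\mu-\lambda$ is continuous with values in $2\pi i\mathbb Z$, hence constant on each of $W^\pm$. Let $\zeta=u$ be real. As $u\to\pm\infty$, $\lambda(u)\to0$. As $u\to+\infty$, the imaginary parts of $\operatorname{Log}(u\mp\alpha)$ tend to $0$, so $\operatorname{Im}\mu\to2\pi$. As $u\to-\infty$, they tend to $\mp\pi$, so $\operatorname{Im}\mu\to0$.

(c) The strip $W$ is convex, so $\mu/(\zeta-\alpha)$ has a primitive on it. By (b) its derivative equals $\Lambda'$ on $W^-$, so we can normalize it to equal $\Lambda$ there. On $W^+$ its derivative is $\Lambda'+2\pi i/(\zeta-\alpha)$.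
\end{proof}

\begin{example}\label{ex:model}
Continue $\Lambda$ analytically along $\Gamma_N$, and call the result $F$. On the clockwise turns $F=\Lambda$, which is single-valued, so $F$ returns to $\Lambda(-1)=\Phi(-1)$. On the diameter $F=\Phi$. On the counterclockwise turns $F=\Lambda+2\pi i\log(\zeta-\alpha)+\kappa$, where the logarithm increases by $2\pi i$ on each turn because $|\alpha|<1$. The total change of $F$ is
\[
\Phi(1)-\Phi(-1)+N(2\pi i)^2=-4\pi^2N+\Phi(1)-\Phi(-1).
\]
On the three parts of $\Gamma_N$ the derivative $F'$ is $\lambda/(\zeta-\alpha)$, $\mu/(\zeta-\alpha)$ and $(\lambda+2\pi i)/(\zeta-\alpha)$, three fixed functions that do not involve $N$. Therefore $-F/(4\pi^2N)$ changes by $1+O(1/N)$ along $\Gamma_N$, and its $k$-th derivative is $O_k(1/N)$ for $k\ge1$.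
\end{example}

The branch $\Lambda$ has one more property that we need: it is single-valued and bounded away from the slit, so $-\Lambda/(4\pi^2N)$ can serve as the step function on everything that is not reached through the diameter. It remains to pull the turns of $\Gamma_N$ apart, to thicken the curve, and to assemble such pieces into a domain satisfying \eqref{eq:standing}.

\section{The domain}\label{sec:domain}

\subsection{The cell}

Let $N\ge1$ be an integer, $h=\frac1{8N}$, $w=\frac1{16N}$, $\rho(\theta)=1+\frac\theta{2\pi N}$. With $\zeta=u+iv$ put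
\begin{gather*}
S=\{re^{i\theta}:0\le\theta\le2\pi N,\ |r-\rho(\theta)|\le h\},\qquad M=\{|u|\le1,\ |v|\le w\},\\
O^+=\{2\le u\le4,\ |v|\le w\},\qquad O^-=-O^+ .
\end{gather*}
The \emph{cell} is $E_N=O^-\cup(-S)\cup M\cup S\cup O^+$, a subset of $Q=[-4,4]^2$; see Figure~\ref{fig:cell}. We call the five sets, in this order, the \emph{pieces} of the cell. Neighboring turns of $S$ and $-S$ have center lines $\frac1{2N}$ apart, and $h$ is chosen with $2h<\frac1{2N}$. Let $M^\circ$ and $(O^\pm)^\circ$ be the open rectangles, and let $S^\circ$ be defined like $S$ with strict inequalities.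

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[line width=3.5pt,black!35] plot[domain=0:720,samples=200,variable=\t] ({-(1+\t/720)*cos(\t)},{-(1+\t/720)*sin(\t)});
\draw[line width=3.5pt,black!75] plot[domain=0:720,samples=200,variable=\t] ({(1+\t/720)*cos(\t)},{(1+\t/720)*sin(\t)});
\draw[line width=2pt] (-4,0)--(-2,0) (-1,0)--(1,0) (2,0)--(4,0);
\draw[dashed] (0,-0.5)--(0,0.5);
\fill (0,0.5) circle (0.05) node[left] {$\alpha$};
\fill (0,-0.5) circle (0.05) node[left] {$-\alpha$};
\node[above] at (-3.2,0) {$O^-$}; \node[above] at (3.2,0) {$O^+$};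
\node[above] at (0.5,0) {$M$};
\node[above] at (0,2) {$-S$}; \node[below] at (0,-2) {$S$};
\end{tikzpicture}
\caption{The cell $E_N$ for $N=2$. Entering through $O^-$, one winds $N$ times clockwise inward along $-S$ (light), crosses the bar $M$ between the points $\pm\alpha=\pm i/2$, winds $N$ times counterclockwise outward along $S$ (dark), and leaves through $O^+$. The slit $\sigma$ is dashed.}\label{fig:cell}
\end{figure}

\begin{lemma}\label{lem:cell}
\begin{itemize}
\item[(a)] $S$ is homeomorphic to a closed rectangle. Each point of $S$ has a unique representation $re^{i\theta}$ as in the definition, $(r,\theta)$ depends continuously on the point, and $\frac78\le r<3$. The set $S^\circ$ is open, connected and dense in $S$.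
\item[(b)] $S\cap M$ is connected, and $0\le\theta<\frac\pi4$ on it; in particular $S\cap M\subset\{u>0\}$.
\item[(c)] $S\cap O^+$ is connected, and $\theta=2\pi N-\phi$ with $0\le\phi\le\frac\pi4$ on it.
\item[(d)] Consecutive pieces have connected intersection, and the corresponding open sets among $(O^-)^\circ,-S^\circ,M^\circ,S^\circ,(O^+)^\circ$ meet. Nonconsecutive pieces are disjoint.
\item[(e)] $E_N\subset\{|v|<3\}$; the only piece that meets the line $u=\pm4$ is $O^\pm$; and $E_N\cap\{|\zeta|<\frac78\}\subset M$.
\end{itemize}
\end{lemma}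

\begin{proof}
(a) The map $(\theta,t)\mapsto(\rho(\theta)+t)e^{i\theta}$ sends $[0,2\pi N]\times[-h,h]$ onto $S$, and $\frac78\le1-h\le\rho(\theta)+t\le2+h<3$. If $(\theta,t)$ and $(\theta',t')$ have the same image and $\theta\ne\theta'$, then $|\theta-\theta'|\ge2\pi$, so $|t-t'|=|\rho(\theta)-\rho(\theta')|\ge\frac1N>2h$, which is impossible. So the map is a continuous injection of a compact set, hence a homeomorphism onto $S$. The set $S^\circ$ is the image of the open rectangle, hence connected and dense in $S$; it is open because $(r,\theta)\mapsto re^{i\theta}$ is an open map on $\{r>0\}$.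

(b) For $re^{i\theta}\in S\cap M$ we have $r\le\sqrt{1+w^2}\le1+\frac{w^2}2$, so $\frac\theta{2\pi N}=\rho(\theta)-1\le h+\frac{w^2}2<\frac1{4N}$ and $\theta<\frac\pi2$. From $r\ge\frac78$ and $r\sin\theta\le w\le\frac1{16}$ we get $\sin\theta\le\frac1{14}$, so $\theta<\frac\pi4$. Thus $S\cap M$ consists of the points $re^{i\theta}$ with
\[
0\le\theta<\tfrac\pi4,\qquad|r-\rho(\theta)|\le h,\qquad r\cos\theta\le1,\qquad r\sin\theta\le w.
\]
From such a point decrease $r$ to $r_0(\theta)=\rho(\theta)-h$; all conditions persist. Then move along the inner edge $r=r_0(\theta')$ with $\theta'$ decreasing from $\theta$ to $0$. There $r_0(\theta')\sin\theta'$ decreases, and $r_0(\theta')\cos\theta'\le r_0(\theta')\le1$ because $\frac{\theta'}{2\pi N}\le\frac1{8N}=h$. So every point of $S\cap M$ is joined to $1-h$ within $S\cap M$.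

(c) If $re^{i\theta}\in S$ and $r\ge2$, then $\rho(\theta)\ge2-h$, which means $\theta=2\pi N-\phi$ with $0\le\phi\le\frac\pi4$. Points of $O^\pm$ have modulus at least $2$. Hence $S\cap O^-=\emptyset$, and $S\cap O^+$ consists of the points $re^{-i\phi}$ with
\[
0\le\phi\le\tfrac\pi4,\qquad|r-\rho(2\pi N-\phi)|\le h,\qquad r\cos\phi\ge2,\qquad r\sin\phi\le w.
\]
From such a point decrease $r$ to $2/\cos\phi$; this is allowed since $2/\cos\phi\ge2\ge\rho-h$. Then move along the line $u=2$ through the points $(2/\cos\phi')e^{-i\phi'}$ with $\phi'$ decreasing from $\phi$ to $0$. There $|v|=2\tan\phi'$ decreases, and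
\[
\rho(2\pi N-\phi')-h\le2\le\frac2{\cos\phi'}\le\frac2{\cos\phi}\le\rho(2\pi N-\phi)+h\le\rho(2\pi N-\phi')+h.
\]
So every point of $S\cap O^+$ is joined to $2$ within $S\cap O^+$.

(d) The symmetry $\zeta\mapsto-\zeta$ reverses the order of the pieces, so (b) and (c) give the connectedness of all four consecutive intersections. For small $\delta>0$ we have $(1-\frac h2)e^{i\delta}\in M^\circ\cap S^\circ$ and $(2+\frac h2)e^{-i\delta}\in S^\circ\cap(O^+)^\circ$, and the negatives of these points serve for the other two pairs. The rectangles $O^-,M,O^+$ are pairwise disjoint. We saw in (c) that $S\cap O^-=\emptyset$, and so $(-S)\cap O^+=\emptyset$. Finally, if $re^{i\theta}=-r'e^{i\theta'}$ with $re^{i\theta},r'e^{i\theta'}\in S$, then $r=r'$ and $|\theta-\theta'|\ge\pi$, so $\frac1{2N}\le|\rho(\theta)-\rho(\theta')|\le2h=\frac1{4N}$, which is impossible. Thus $S\cap(-S)=\emptyset$.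

(e) On $\pm S$ we have $\frac78\le|\zeta|<3$, on $M$ we have $|u|\le1$ and $|v|\le w$, and on $O^\pm$ we have $\pm u\ge2$ and $|v|\le w$.
\end{proof}

\subsection{Room and corridors}

For $n\ge1$ let $N_n=2^{n^2}$ and $s_n=2^{-n-3}$, and for $0\le j<2^n$ let
\[
T_{n,j}(\zeta)=s_n\zeta+(j+\tfrac12)2^{-n}+\tfrac32\,2^{-n}i,\qquad E_{n,j}=T_{n,j}(E_{N_n}).
\]
Then $T_{n,j}(Q)=[j2^{-n},(j+1)2^{-n}]\times[2^{-n},2^{-n+1}]$, and $T_{n,j}(\zeta)=T_{n,j-1}(\zeta+8)$. Define the corridors, the room, and the domain by
\[
B_n=\bigcup_{j=0}^{2^n-1}E_{n,j},\qquad R=(-1,0)\times(0,1),\qquad K=\overline R\cup I\cup\bigcup_{n\ge1}B_n,\qquad\Omega=\operatorname{int}K;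
\]
see Figure~\ref{fig:domain}. The room joins the corridors into one domain and touches $I$ only at $0$. The size of $N_n$ plays no role until Section~\ref{sec:sum}. With $z=x+iy$ and $w=\frac1{16N_n}$, Lemma~\ref{lem:cell}(e) gives the following facts.
\begin{itemize}
\item[(K1)] $B_n$ is compact and $B_n\subset\{0\le x\le1,\ 2^{-n}<y<2^{-n+1}\}$.
\item[(K2)] $E_{n,j}\cap E_{n,j'}=\emptyset$ if $|j-j'|\ge2$. The set $E_{n,j}\cap E_{n,j+1}$ is the segment $T_{n,j}(\{u=4,|v|\le w\})$, and the only pieces that meet it are $T_{n,j}(O^+)$ and $T_{n,j+1}(O^-)$. The set $\overline R\cap B_n$ is the segment $T_{n,0}(\{u=-4,|v|\le w\})$, and the only piece that meets it is $T_{n,0}(O^-)$.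
\item[(K3)] The points of $K$ in the open square $T_{n,j}(\operatorname{int}Q)$ lie in $E_{n,j}$. Hence $T_{n,j}^{-1}(K)$ and $M$ coincide in the disc $|\zeta|<\frac78$.
\end{itemize}
By (K1), a limit of points $z_k\in B_{n_k}$ with $n_k\to\infty$ lies in $I$. Hence $K$ is compact, and so is the set obtained from $\overline R\cup I$ by adding any subfamily of the corridors.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.085]
\fill[black!12] (-64,0) rectangle (0,64); \node at (-32,32) {$R$};
\draw[very thick] (0,0)--(64,0); \node[below] at (32,0) {$I$};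
\foreach \s/\x/\y in {4/16/48,4/48/48,2/8/24,2/24/24,2/40/24,2/56/24,1/4/12,1/12/12,1/20/12,1/28/12,1/36/12,1/44/12,1/52/12,1/60/12}{
\begin{scope}[shift={(\x,\y)},scale=\s]
\draw (-4,0)--(-2,0) (-1,0)--(1,0) (2,0)--(4,0);
\draw plot[domain=0:360,samples=40,variable=\t] ({(1+\t/360)*cos(\t)},{(1+\t/360)*sin(\t)});
\draw plot[domain=0:360,samples=40,variable=\t] ({-(1+\t/360)*cos(\t)},{-(1+\t/360)*sin(\t)});
\end{scope}}
\node[right] at (64,48) {$B_1$}; \node[right] at (64,24) {$B_2$}; \node[right] at (64,12) {$B_3$};
\node at (32,5.5) {$\vdots$};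
\end{tikzpicture}
\caption{The compact set $K$: the room $R$, the corridors $B_n$, and the segment $I$ on which they accumulate. The corridor $B_n$ is a row of $2^n$ cells and is drawn by its center line; the picture shows one turn in each spiral, where the construction has $2^{n^2}$ turns.}\label{fig:domain}
\end{figure}

\begin{lemma}\label{lem:domain}
$\Omega$ is a bounded domain, $\overline\Omega=K$, $\operatorname{int}\overline\Omega=\Omega$, and $I\subset\partial\Omega$.
\end{lemma}

\begin{proof}
We exhibit a connected open set $\Omega_0\subset K$ that is dense in $K$. The open pieces of adjacent cells do not overlap, so we lengthen the first one across the joint: for the $n$-th corridor let $O'=\{-6<u<-2,\ |v|<w\}$, and put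
\[
\Omega_0=R\cup\bigcup_{n,j}T_{n,j}\big(O'\cup(-S^\circ)\cup M^\circ\cup S^\circ\cup(O^+)^\circ\big).
\]
This set is open. The part of $O'$ outside $O^-$ is $\{-6<u<-4,|v|<w\}$. For $j\ge1$, $T_{n,j}$ maps it onto $T_{n,j-1}((O^+)^\circ)$. For $j=0$, $T_{n,0}$ maps it into $R$, since the real parts $s_n(u+4)$ lie in $(-2s_n,0)$ and the imaginary parts in $(2^{-n},2^{-n+1})$. Hence $\Omega_0\subset K$. It also follows, with Lemma~\ref{lem:cell}(d), that for each $n$ consecutive members of the chain of connected sets that starts with $R$ and lists the five sets for $j=0$, then for $j=1$, and so on, have a common point. So $\Omega_0$ is connected. Its closure contains $\overline R$ and every $B_n$, and it contains $I$ because each $x\in I$ is within $\frac12 2^{-n}+\frac32 2^{-n}$ of some $T_{n,j}(0)\in B_n$.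

From $\Omega_0\subset\Omega\subset K=\overline{\Omega_0}$ it follows that $\Omega$ is connected and $\overline\Omega=K$, so that $\operatorname{int}\overline\Omega=\Omega$. Since $K\subset\{y\ge0\}$, no point of $I$ is interior to $K$, and $I\subset K\setminus\Omega=\partial\Omega$.
\end{proof}

For the complement we use two facts of plane topology. A set \emph{separates the plane} if its complement is disconnected. First, a compact set homeomorphic to a closed disc does not separate the plane. Second, Janiszewski's theorem (see \cite[\S61]{Ku} or \cite[Ch.~V]{Ne}): if $X$ and $Y$ are compact sets that do not separate the plane and $X\cap Y$ is connected, then $X\cup Y$ does not separate the plane. This handles finite unions, and we reduce to one corridor at a time by means of the horizontal lines $y=2^{-k}$, which run between the corridors.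

\begin{lemma}\label{lem:complement}
$\mathbb C\setminus K$ is connected. Hence $\Omega$ satisfies \eqref{eq:standing}.
\end{lemma}

\begin{proof}
Fix $n$ and let $Y_n=\overline R\cup B_n$. List $\overline R$, the five pieces of $E_{n,0}$, the five pieces of $E_{n,1}$, and so on. Each member is homeomorphic to a closed disc. By Lemma~\ref{lem:cell}(d) and (K2), consecutive members have connected intersection and nonconsecutive members are disjoint. So each member meets the union of its predecessors in a connected set, and by induction $Y_n$ does not separate the plane.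

Let $G=[-1,1]\times[0,1]\supset K$. The set $\mathbb C\setminus G$ is connected, so it suffices to join each $p=x+iy\in G\setminus K$ to a point of $\mathbb C\setminus G$ by a path in $\mathbb C\setminus K$. Since $p\notin\overline R\cup I$, we have $x>0$ and $0<y\le1$. By (K1), a ray $\{t+2^{-k}i:t\ge t_0\}$ with $t_0>0$ and $k\ge0$ misses $K$, and it leaves $G$. This settles the case $y=2^{-k}$. Otherwise $p$ lies in a half-strip $\Pi_n=\{x>0,\ 2^{-n}<y<2^{-n+1}\}$ with $n\ge1$, and $K\cap\Pi_n\subset B_n$. The open connected set $\mathbb C\setminus Y_n$ contains a path from $p$ to a point of $\mathbb C\setminus G$. If the path stays in $\Pi_n$, it avoids $K$. If not, let $q$ be its first point on $\partial\Pi_n$. The vertical side of $\Pi_n$ lies in $\overline R$, so $q$ has positive real part and imaginary part $2^{-n}$ or $2^{-n+1}$. The path avoids $K$ before $q$, and from $q$ we follow the horizontal ray to the right.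
\end{proof}

\section{Step functions}\label{sec:steps}

Constants $C$ and $C_k$ below do not depend on $n$ and $j$.

\begin{proposition}\label{prop:steps}
For all $n\ge1$ and $0\le j<2^n$ there are $f_{n,j}\in A^\infty(\Omega)$ and a function $\tau_{n,j}\colon K\to[0,1]$ with the following properties.
\begin{itemize}
\item[(a)] $\sup_K|f_{n,j}^{(k)}|\le C_k2^{(n+3)k}/N_n$ for $k\ge1$.
\item[(b)] $\sup_K|f_{n,j}-\tau_{n,j}|\le C(n+1)/N_n$.
\item[(c)] $\tau_{n,j}=0$ on $K\setminus B_n$ and on $E_{n,j'}$ for $j'<j$, and $\tau_{n,j}=1$ on $E_{n,j'}$ for $j'>j$.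
\item[(d)] There is a holomorphic function on the half-plane $\{y<2^{-n}\}$ that agrees with $f_{n,j}$ on $K\cap\{y<2^{-n}\}$.
\end{itemize}
\end{proposition}

The rest of this section is the proof. Fix $(n,j)$ and write $T=T_{n,j}$, $N=N_n$, $s=s_n$, and $\zeta=u+iv=T^{-1}(z)$; the pieces $S,M,O^\pm$ are those of $E_N$. We define on $K$ the continuation $F$ of $\Lambda\circ T^{-1}$ found in Example~\ref{ex:model}. For $F$ to be a function on $K$, each point of $K$ must lie unambiguously before or after the crossing of the slit.

\subsection*{Cutting $K$ along the slit}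
Let $M^-=M\cap\{u\le0\}$, $M^+=M\cap\{u\ge0\}$, $J=T(\{u=0,|v|\le w\})$, and
\begin{align*}
K^+&=T(M^+\cup S\cup O^+)\cup\bigcup_{j'>j}E_{n,j'},\\
K^-&=\overline R\cup I\cup\bigcup_{n'\ne n}B_{n'}\cup\bigcup_{j'<j}E_{n,j'}\cup T\big(O^-\cup(-S)\cup M^-\big).
\end{align*}
Both sets are compact and $K=K^+\cup K^-$. We claim that $K^+\cap K^-=J$. Inside the cell, $S\cap M^-=\emptyset$ and $(-S)\cap M^+=\emptyset$ by Lemma~\ref{lem:cell}(b), $M^+\cap M^-=T^{-1}(J)$, and the remaining pairs are nonconsecutive pieces. By (K2), cells with $j'>j$ meet $E_{n,j}$ only in $T(O^+)$ and not in its other pieces, cells with $j'<j$ meet $E_{n,j}$ only in $T(O^-)$, these two families of cells are disjoint, and $\overline R$ meets no piece of $B_n$ other than $T_{n,0}(O^-)$. By (K1), $K^+\subset B_n$ is disjoint from $I$ and from the other corridors. This proves the claim. Consequently $K^-\setminus J=K\setminus K^+$ and $K^+\setminus J=K\setminus K^-$ are relatively open in $K$. By (K3),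
\begin{equation}\label{eq:away}
K\cap T(\sigma)=J,\qquad|\zeta-\alpha|\ge\tfrac38\ \text{ and }\ |\zeta+\alpha|\ge\tfrac38\quad\text{for }z\in K;
\end{equation}
indeed, either $|\zeta|\ge\frac78$, or $\zeta\in M$ and $|\zeta\mp\alpha|\ge\frac12-\frac1{16}$.

\subsection*{The logarithm on $K^+$}
Define $\mathcal L\colon K^+\to\mathbb C$ by
\[
\mathcal L(z)=\begin{cases}
\operatorname{Log}(\zeta-\alpha),&\zeta\in M^+,\\
\log r+i\theta+\operatorname{Log}(1-\alpha/\zeta),&\zeta=re^{i\theta}\in S,\\
\operatorname{Log}(\zeta-\alpha)+2\pi iN,&\zeta\in O^+\text{ or }z\in E_{n,j'},\ j'>j.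
\end{cases}
\]
Each formula is continuous on its closed set: $\operatorname{Im}(\zeta-\alpha)<0$ in the first case, $|\alpha/\zeta|\le\frac47$ in the second, and $u\ge2$ in the third. Each satisfies $e^{\mathcal L}=\zeta-\alpha$. The first and third sets are disjoint. On $S$ let $\beta=\operatorname{Im}\operatorname{Log}(1-\alpha/\zeta)\in(-\frac\pi2,\frac\pi2)$. On $S\cap M$ the second formula has imaginary part $\theta+\beta\in(-\pi,\pi)$ by Lemma~\ref{lem:cell}(b), so it is the principal logarithm and agrees with the first. On $S\cap O^+$ it has imaginary part $2\pi N+(\beta-\phi)$ with $\beta-\phi\in(-\pi,\pi)$ by Lemma~\ref{lem:cell}(c), so it agrees with the third. Hence $\mathcal L$ is a continuous logarithm of $\zeta-\alpha$ on $K^+$.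

\subsection*{The function $F$}
Put
\[
F(z)=\begin{cases}
\Lambda(\zeta),&z\in K^-\setminus J,\\
\Phi(\zeta),&z\in T(M),\\
\Lambda(\zeta)+2\pi i\mathcal L(z)+\kappa,&z\in K^+\setminus J.
\end{cases}
\]
By \eqref{eq:away}, $\Lambda(\zeta)$ is defined on $K\setminus J$. Since $M\subset W$, Lemma~\ref{lem:switch}(c) shows that the second formula agrees with the first on $T(M^-)\setminus J$ and with the third on $T(M^+)\setminus J$.

We claim that every $z_0\in K$ is the center of a disc $V$ carrying a holomorphic function $\Psi$ such that
\begin{equation}\label{eq:local}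
F=\Psi\ \text{ on }K\cap V,\qquad\Psi'(z)=\frac1s\,\frac{U(\zeta)}{\zeta-\alpha}\ \text{ on }V,\qquad U\in\{\lambda,\ \lambda+2\pi i,\ \mu\}.
\end{equation}
If $z_0\in K^-\setminus J$, take $V$ disjoint from $K^+\cup T(\sigma)$, $\Psi=\Lambda\circ T^{-1}$ and $U=\lambda$. If $z_0\in J$, take $V\subset T(W\cap\{|\zeta|<\frac78\})$; then $K\cap V\subset T(M)$ by (K3), and we take $\Psi=\Phi\circ T^{-1}$ and $U=\mu$. If $z_0\in K^+\setminus J$, take $V$ disjoint from $K^-\cup T(\sigma)$, and let $\mathcal L_0$ be the holomorphic logarithm of $T^{-1}(z)-\alpha$ on $V$ with $\mathcal L_0(z_0)=\mathcal L(z_0)$. On $K\cap V$ the difference $\mathcal L-\mathcal L_0$ is continuous, takes values in $2\pi i\mathbb Z$ and vanishes at $z_0$, so it vanishes on $K\cap V$ once $V$ is shrunk. Take $\Psi=\Lambda\circ T^{-1}+2\pi i\mathcal L_0+\kappa$ and $U=\lambda+2\pi i$.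

By \eqref{eq:local}, $F$ is continuous on $K$ and holomorphic in $\Omega$, and $F^{(k)}=\Psi^{(k)}$ on $\Omega\cap V$. The functions $\Psi^{(k)}|_{K\cap V}$ for different $V$ agree on overlaps, since they agree on the dense subset of points of $\Omega$. They define a continuous extension of $F^{(k)}$ to $K$. Thus $F\in A^\infty(\Omega)$, and we set
\[
f_{n,j}=-\frac{F}{4\pi^2N}.
\]
On $K\cap\{y<2^{-n}\}\subset K^-\setminus J$ we have $F=\Lambda\circ T^{-1}$, and $T(\sigma)\subset\{y>2^{-n}\}$. This proves (d).

\subsection*{Derivatives}
Let $z\in K$ and let $U$ be as in \eqref{eq:local}. Since $|2\alpha|=1$, \eqref{eq:away} gives $\frac{|\zeta\mp\alpha|}{|\zeta\pm\alpha|}\le1+\frac83<4$. In all three cases $\operatorname{Re}U=\log\frac{|\zeta-\alpha|}{|\zeta+\alpha|}$ and $|\operatorname{Im}U|\le3\pi$, so $|U|\le\log4+3\pi<11$. Also $U'=(\zeta-\alpha)^{-1}-(\zeta+\alpha)^{-1}$ in all three cases, so for $m\ge1$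
\[
|U^{(m)}(\zeta)|=(m-1)!\,\big|(\zeta-\alpha)^{-m}-(\zeta+\alpha)^{-m}\big|\le2(m-1)!\,(\tfrac83)^m.
\]
By Leibniz' rule, for $k\ge1$,
\[
|F^{(k)}(z)|\le s^{-k}\sum_{m=0}^{k-1}\binom{k-1}m|U^{(m)}(\zeta)|\,\frac{(k-1-m)!}{|\zeta-\alpha|^{k-m}},
\]
and the sum is bounded by a constant depending only on $k$. Since $s^{-1}=2^{n+3}$, this proves (a).

\subsection*{Values}
Define $\tau_{n,j}=0$ on $K^-\cup T(M)$, $\tau_{n,j}=\frac\theta{2\pi N}$ on $T(S\setminus M)$, and $\tau_{n,j}=1$ on $T(O^+\setminus S)\cup\bigcup_{j'>j}E_{n,j'}$. These three sets are disjoint and cover $K$, and (c) holds. To prove (b) we bound $F+4\pi^2N\tau_{n,j}$ on each of them.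

On $T(M)$, $F=\Phi(\zeta)$ with $\zeta$ in the fixed compact subset $\{|u|\le1,|v|\le\frac1{16}\}$ of $W$. On $K^-\setminus T(M)$, $F=\Lambda(\zeta)$ with $|\zeta|\ge\frac78$ by (K3). So $F$ is bounded by an absolute constant on the first set, by Lemma~\ref{lem:switch}(a). On the second set,
\[
F+2\pi\theta=\Lambda(\zeta)+2\pi i\big(\log r+\operatorname{Log}(1-\alpha/\zeta)\big)+\kappa
\]
with $\frac78\le r<3$ and $|\alpha/\zeta|\le\frac47$, which is again bounded by an absolute constant. On the third set,
\[
F+4\pi^2N=\Lambda(\zeta)+2\pi i\operatorname{Log}(\zeta-\alpha)+\kappa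
\]
with $u\ge2$. Here $|z-T(0)|\le2$, so $2\le|\zeta-\alpha|\le2^{n+4}+\frac12\le2^{n+5}$ and $|\operatorname{Log}(\zeta-\alpha)|\le(n+5)\log2+\frac\pi2$. Dividing by $4\pi^2N$ gives (b), and Proposition~\ref{prop:steps} is proved. \qed

\begin{remark}\label{rem:length}
The bounded length hypothesis of the known result fails for $\Omega$, as it must, and the step functions show by how much. Let $\gamma$ be a rectifiable path in $\Omega$ from a point of $R$ to $T_{n,0}(3)$. At the endpoints $\tau_{n,0}$ equals $0$ and $1$, so (a), (b) and \eqref{eq:ftc} inside $\Omega$ give $1-2C(n+1)/N_n\le\operatorname{length}(\gamma)\,C_12^{n+3}/N_n$. The length is thus at least a constant times $2^{n^2-n}$ for large $n$.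
\end{remark}

\section{Summing the steps}\label{sec:sum}

Let $C^\infty(I)$ be the space of infinitely differentiable functions on $I$, with one-sided derivatives at the endpoints.

\begin{proposition}\label{prop:sum}
For every $\varphi\in C_0(I)$ there are $f_\varphi\in A^\infty(\Omega)$ and $H_\varphi\in C^\infty(I)$ with
\begin{equation}\label{eq:traces}
f_\varphi|_I=\varphi+H_\varphi,\qquad f_\varphi^{(k)}|_I=H_\varphi^{(k)}\quad(k\ge1).
\end{equation}
\end{proposition}

So the boundary values of $f_\varphi$ on $I$ are an arbitrary continuous function up to a smooth one, while the boundary values of the derivatives do not see $\varphi$ except through the smooth part. The function $f_\varphi$ is a series of step functions weighted by the increments of $\varphi$, so that the steps in the $n$-th corridor telescope to an approximation of $\varphi(\operatorname{Re}z)$. The differentiated series converge uniformly on $K$. The series itself converges at every point of $K$ but not uniformly: its sum on $I$ is $H_\varphi$, while its limit at $I$ from the corridors is $\varphi+H_\varphi$.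

\begin{proof}
Let $\omega(\delta)=\sup\{|\varphi(x)-\varphi(x')|:|x-x'|\le\delta\}$, which tends to $0$ with $\delta$, and let
\[
c_{n,j}=\varphi((j+1)2^{-n})-\varphi(j2^{-n}),\qquad|c_{n,j}|\le\omega(2^{-n}),\qquad|c_{n,j}|\le2\|\varphi\|.
\]
Write $\eta_{n,j}=f_{n,j}-\tau_{n,j}$. All sums below run over $n\ge1$, $0\le j<2^n$. By Proposition~\ref{prop:steps}(a) and (b),
\begin{gather}
\sum|c_{n,j}|\sup_K|f_{n,j}^{(k)}|\le2\|\varphi\|C_k\sum_n2^n2^{(n+3)k}2^{-n^2}<\infty\qquad(k\ge1),\label{eq:der}\\
\sum|c_{n,j}|\sup_K|\eta_{n,j}|\le2\|\varphi\|C\sum_n2^n(n+1)2^{-n^2}<\infty.\label{eq:err}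
\end{gather}
This is the only place where the growth of $N_n$ is used: it has to defeat the number $2^n$ of cells times the scaling factor $s_n^{-k}$, for every $k$.

\emph{The main term and the error.} By \eqref{eq:err}, $\eta=\sum c_{n,j}\eta_{n,j}$ converges uniformly on $K$. Let $\tau=\sum c_{n,j}\tau_{n,j}$. By Proposition~\ref{prop:steps}(c) and (K1), this sum is finite at each point, and $\tau=0$ on $K\setminus\bigcup_nB_n$. If $z\in E_{n,j^*}$, then $\tau_{n,j}(z)=1$ for $j<j^*$, $\tau_{n,j}(z)=0$ for $j>j^*$, and the other corridors contribute nothing, so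
\[
\tau(z)=\sum_{j<j^*}c_{n,j}+\tau_{n,j^*}(z)c_{n,j^*}=\varphi(j^*2^{-n})+\tau_{n,j^*}(z)c_{n,j^*},
\]
where we used $\varphi(0)=0$. Since $|\operatorname{Re}z-j^*2^{-n}|\le2^{-n}$ and $0\le\tau_{n,j^*}\le1$,
\begin{equation}\label{eq:track}
|\tau(z)-\varphi(\operatorname{Re}z)|\le2\omega(2^{-n})\qquad(z\in B_n).
\end{equation}
Define $H=\eta|_I=\sum c_{n,j}f_{n,j}|_I$, and
\[
f=\tau+\eta=\sum c_{n,j}f_{n,j}\ \text{ on }K\setminus I,\qquad f=\varphi+H\ \text{ on }I.
\]

\emph{Away from $I$.} A point $z_0\in K\setminus I$ has a neighborhood $V$ disjoint from $I$ and from all $B_n$ with $n\ge n_0$, for some $n_0$, because $I\cup\bigcup_{n\ge n_0}B_n$ is a closed subset of $\{0\le x\le1,\ 0\le y\le2^{-n_0+1}\}$. On $K\cap V$ we have $f_{n,j}=\eta_{n,j}$ for $n\ge n_0$, so the series $\sum c_{n,j}f_{n,j}$ converges uniformly on $K\cap V$ by \eqref{eq:err}. Hence $f$ is continuous on $K\setminus I$. Since $\Omega\subset K\setminus I$, Weierstrass' theorem shows that $f$ is holomorphic in $\Omega$ and $f^{(k)}=\sum c_{n,j}f_{n,j}^{(k)}$ there. For $k\ge1$ this series converges uniformly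 on $K$ by \eqref{eq:der}, so $f^{(k)}$ extends continuously to $K$ and the extension is given by the same series.

\emph{Continuity of $f$ at points of $I$.} Let $x_0\in I$. The closed set $B_n$ does not contain $x_0$, so $\eta_{n,j}=f_{n,j}$ on a neighborhood of $x_0$ in $K$, and $\eta_{n,j}$ is continuous at $x_0$. By uniform convergence $\eta$ is continuous at $x_0$ as a function on $K$. It remains to show that $f-\eta$, which is $\varphi$ on $I$ and $\tau$ on $K\setminus I$, is continuous at $x_0$. Let $z_k\to x_0$ in $K$; we may assume that the sequence lies in one of the sets $I$, $\bigcup_nB_n$, $\overline R\setminus(I\cup\bigcup_nB_n)$. In the first case $\varphi(z_k)\to\varphi(x_0)$. In the second case $z_k\in B_{n_k}$ with $n_k\to\infty$ by (K1), and $\tau(z_k)\to\varphi(x_0)$ by \eqref{eq:track}. In the third case $\tau(z_k)=0$ and $x_0\in\overline R\cap I=\{0\}$, so $\tau(z_k)\to0=\varphi(x_0)$. This last case requires both $\varphi(0)=0$ and that the room touch $I$ only at $0$. Thus $f$ is continuous on $K$, and $f\in A^\infty(\Omega)$.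

\emph{Smoothness of $H$.} Let $\Psi_{n,j}$ be the holomorphic function of Proposition~\ref{prop:steps}(d). Then $f_{n,j}^{(k)}=\Psi_{n,j}^{(k)}$ on $\Omega\cap\{y<2^{-n}\}$, hence on $I$ by continuity. So $f_{n,j}|_I\in C^\infty(I)$, and its $k$-th derivative along $I$ is $f_{n,j}^{(k)}|_I$. The series $H=\sum c_{n,j}f_{n,j}|_I$ and all its differentiated series converge uniformly on $I$ by \eqref{eq:err} and \eqref{eq:der}. Therefore $H\in C^\infty(I)$ and $H^{(k)}=\sum c_{n,j}f_{n,j}^{(k)}|_I=f^{(k)}|_I$ for $k\ge1$. Take $f_\varphi=f$ and $H_\varphi=H$.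
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:domain} and~\ref{lem:complement}, $\Omega$ is a bounded domain satisfying \eqref{eq:standing} and $I\subset\partial\Omega$. For $\varphi\in C_0(I)$ and $f=f_\varphi$, \eqref{eq:traces} gives
\[
f(x)-f(0)-\int_0^xf'(t)\,dt=\varphi(x)+H_\varphi(x)-H_\varphi(0)-\int_0^xH_\varphi'(t)\,dt=\varphi(x).
\]
For $\varphi(x)=x$ we get $f(1)-f(0)-\int_0^1f'(t)\,dt=1$, so \eqref{eq:ftc} fails for $l=0$ along the path $I\subset K$. By Theorem~\ref{thm:positive}(i), $f\notin X^\infty(\Omega)$.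
\end{proof}

\section{Prescribing all defects}\label{sec:defects}

The functions $f_\varphi$ place an arbitrary continuous function in the boundary values of order $0$ only. Multiplication by powers of $z$ moves it to higher orders: by \eqref{eq:traces}, the derivative $(zf_\varphi)'=f_\varphi+zf_\varphi'$ has boundary values $\varphi+(xH_\varphi)'$ on $I$. For example, given $\psi_0,\psi_1\in C_0(I)$, the function $g=f_{\psi_0-x\psi_1}+zf_{\psi_1}$ satisfies $g|_I=\psi_0+\widetilde H$, $g'|_I=\psi_1+\widetilde H'$ and $g^{(l)}|_I=\widetilde H^{(l)}$ for $l\ge2$, where $\widetilde H=H_{\psi_0-x\psi_1}+xH_{\psi_1}$. The subscripts are the coefficients of $\psi_0(x)+\psi_1(x)(z-x)$ as a polynomial in $z$. The general case uses a Taylor polynomial of degree $m$ in the same way.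

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
(a) Put $\psi_l=0$ for $l>m$ and, for $l=m,m-1,\dots,0$, $\psi_l(x)=d_l(x)+\int_0^x\psi_{l+1}(t)\,dt$. Then $\psi_l\in C_0(I)$. For $x\in I$ and $z\in\mathbb C$ expand
\[
P(x,z)=\sum_{q=0}^m\frac{\psi_q(x)}{q!}(z-x)^q=\sum_{k=0}^m\varphi_k(x)z^k,\qquad\varphi_k(x)=\sum_{q=k}^m\binom qk\frac{\psi_q(x)}{q!}(-x)^{q-k}.
\]
Then $\varphi_k\in C_0(I)$, and $\partial_z^lP(x,z)|_{z=x}=\psi_l(x)$ for every $l\ge0$. Let
\[
g(z)=\sum_{k=0}^mz^kf_{\varphi_k}(z)\in A^\infty(\Omega),\qquad\widetilde H(x)=\sum_{k=0}^mx^kH_{\varphi_k}(x)\in C^\infty(I).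
\]
Leibniz' rule $(z^kf_{\varphi_k})^{(l)}=\sum_{p=0}^l\binom lp(z^k)^{(l-p)}f_{\varphi_k}^{(p)}$ holds in $\Omega$, hence on $K$ by continuity. On $I$ we insert \eqref{eq:traces}; the function $\varphi_k$ enters only in the term $p=0$, and the other terms combine by Leibniz' rule on $I$:
\[
g^{(l)}(x)=\sum_{k=0}^m\varphi_k(x)\,(z^k)^{(l)}\big|_{z=x}+\sum_{k=0}^m\big(x^kH_{\varphi_k}\big)^{(l)}(x)=\psi_l(x)+\widetilde H^{(l)}(x).
\]
The smooth part contributes $\widetilde H^{(l)}(x)-\widetilde H^{(l)}(0)-\int_0^x\widetilde H^{(l+1)}(t)\,dt=0$ to $D_lg$. Hence $D_lg(x)=\psi_l(x)-\int_0^x\psi_{l+1}(t)\,dt$, which is $d_l(x)$ for $l\le m$ and $0$ for $l>m$.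

(b) For $l<r$ we have $\|D_lg\|\le2\sup_K|g^{(l)}|+\sup_K|g^{(l+1)}|$, so $D_l\colon A^r(\Omega)\to C_0(I)$ is continuous. It vanishes on polynomials, hence on $X^r(\Omega)$. For finite $r\ge1$, surjectivity follows from (a) with $m=r-1$, because $A^\infty(\Omega)\subset A^r(\Omega)$. For $r=\infty$, the range contains all sequences with finitely many nonzero terms by (a), and these are dense in the product topology. For $1\le r\le\infty$, the map $D_0$ induces a linear map of $A^r(\Omega)/X^r(\Omega)$ onto the infinite-dimensional space $C_0(I)$, so the codimension is infinite. The equality $X^0(\Omega)=A^0(\Omega)$ is Mergelyan's theorem for $K$, which has connected complement and interior $\Omega$.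

(c) Let $1\le r\le\infty$, and let $g\in A^r(\Omega)$ agree on $K$ with a function $\tilde g$ of class $C^1$ on a neighborhood of $K$. Then $g'=\partial_x\tilde g$ on the open set $\Omega$, hence on $K=\overline\Omega$ by continuity. The fundamental theorem of calculus for $\tilde g|_I$ gives $D_0g=0$. So all such $g$ lie in $\ker D_0$, which is closed in $A^r(\Omega)$ and proper by Theorem~\ref{thm:main}. Rational functions with poles off $K$ are holomorphic near $K$ and are a special case.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GN}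
P.~M. Gauthier and V.~Nestoridis, \emph{Density of polynomials in classes of functions on products of planar domains}, arXiv:1403.1126 (2014).

\bibitem{Ku}
Kuratowski, \emph{Topology II}.

\bibitem{Ne}
Newman, \emph{Elements of the Topology of Plane Sets of Points}.

\end{thebibliography}
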